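# Piercing $k$-wise intersecting multitrack intervals

## 1. One line and two lines

Take finitely many bounded closed intervals on a line, any two of which meet. Then one point lies in all of them. This is Helly's theorem on the line.

**Lemma 1 (one line).** Finitely many non-empty bounded closed intervals of $\mathbb R$ that pairwise intersect have a common point.

*Proof.* Write the intervals as $[l_i,r_i]$. Intervals $i$ and $j$ meet, so $l_i\le r_j$ for all $i,j$. Hence $x=\max_i l_i$ satisfies $l_i\le x\le r_i$ for every $i$. $\square$

Now take two disjoint parallel lines $R_1,R_2$, each identified with $\mathbb R$. Let every member of our family be a union $S=I_1(S)\cup I_2(S)$, where $I_j(S)\subset R_j$ is a non-empty bounded closed interval. Two members may meet on $R_1$, or on $R_2$, or on both. One point cannot be expected to pierce everything, but one point on each line is enough.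

**Proposition 2 (two lines).** Let $H$ be a finite family of such sets, any two of which intersect. Then there are points $x\in R_1$, $x'\in R_2$ such that every member of $H$ contains $x$ or $x'$.

*Proof.* We may assume $H\ne\emptyset$. For $x\in R_1$ let $H_x$ be the set of members $S$ with $x\notin I_1(S)$. If for some $x$ the intervals $I_2(S)$, $S\in H_x$, pairwise intersect, then Lemma 1 gives a point $x'$ in all of them (any $x'$ if $H_x=\emptyset$), and $x,x'$ do what we want.

Suppose no such $x$ exists. Then for every $x$ there are $A,B\in H_x$ with $I_2(A)\cap I_2(B)=\emptyset$. Since $A\cap B\neq\emptyset$, the intervals $I_1(A)$ and $I_1(B)$ meet. Neither contains $x$, so they lie on the same side of $x$. Call $x$ *left-bad* if there is such a pair to the left of $x$, and *right-bad* if there is such a pair to the right of $x$. Every $x$ is left-bad or right-bad. The left-bad points form an open ray going to the right: if $x$ is left-bad, so is every larger point, and $x$ is left-bad exactly when it exceeds the smallest value of $\max(I_1(A)\cup I_1(B))$ over the pairs with $I_2(A)\cap I_2(B)=\emptyset$. This ray is non-empty, because a point to the right of all the $I_1(S)$ cannot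 be right-bad. Likewise the right-bad points form a non-empty open ray going to the left. Two open rays that cover $\mathbb R$ overlap, so some $x$ is both left-bad and right-bad.

For this $x$ there are $A,B$ with $I_1(A),I_1(B)$ to the left of $x$, and $C,D$ with $I_1(C),I_1(D)$ to the right, such that $I_2(A)\cap I_2(B)=\emptyset=I_2(C)\cap I_2(D)$. Each of $A,B$ is disjoint on $R_1$ from each of $C,D$, so it meets each of them on $R_2$. Pick a point $g\in R_2$ strictly between the disjoint intervals $I_2(A)$ and $I_2(B)$. The interval $I_2(C)$ meets both, so it contains $g$; so does $I_2(D)$. This contradicts $I_2(C)\cap I_2(D)=\emptyset$. $\square$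

What changes with more lines? After fixing a point on $R_1$, the members that it misses live on $t-1\ge 2$ lines, and Lemma 1 no longer finishes the job. So one may need to assume more than pairwise intersection. The question of this lecture is whether some fixed amount more is enough, however many lines there are.

## 2. Many lines: definitions and statements

**Definitions.** Let $R_1,\dots,R_t$ be disjoint parallel lines in the plane.

* A *$t$-interval* (or $t$-track interval) is a union of $t$ non-empty bounded closed intervals $I_1,\dots,I_t$ with $I_j\subset R_j$.
* A family $H$ of sets is *pierced* by a set $X$ if every member of $H$ meets $X$.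
* A family of $t$-intervals is *weakly intersecting* if it is pierced by a set containing at most one point from every $R_i$.
* A family is *$k$-wise intersecting* if any $k$ of its members, not necessarily distinct, have a common point. Equivalently, any at most $k$ members have a common point.

All families are finite. Lemma 1 and Proposition 2 say that pairwise intersecting $t$-intervals are weakly intersecting for $t=1,2$.

A small example with $t=2$: let $A=[0,1]\cup[0,1]$, $B=[1,2]\cup[5,6]$, $C=[4,5]\cup[1,5]$, with the first interval on $R_1$ and the second on $R_2$. Then $A,B$ meet at $1\in R_1$, while $A,C$ meet at $1\in R_2$ and $B,C$ meet at $5\in R_2$. The family is pairwise intersecting. It is not $3$-wise intersecting, since $A\cap B=\{1\}\subset R_1$ and $1\notin I_1(C)$. The points $1\in R_1$ and $1\in R_2$ pierce it.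

The problem comes from János Barát, András Gyárfás and Gábor N. Sárközy, "Clique covers of complete graphs and piercing multitrack intervals", arXiv:2408.04308 (2024). Two known results are quoted with it. First, not every family of pairwise intersecting $3$-intervals is weakly intersecting, so Proposition 2 stops at two lines. Second, Kaiser and Rabinovich proved that for $k\ge\lfloor\log_2(t+1)\rfloor+1$, $k$-wise intersecting $t$-intervals are weakly intersecting; in particular $3$-wise intersecting $t$-intervals are weakly intersecting if $t\le 6$. In this theorem the required $k$ grows with $t$. Kaiser and Rabinovich asked: if $k\ge3$ and $H$ is a finite family of $k$-wise intersecting $t$-intervals, is $H$ weakly intersecting?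

The answer is no, for every $k$, and even several points per line do not help.

**Theorem 3.** For all integers $k,p\ge1$ there are an integer $t$ and a finite family $H$ of $t$-intervals such that

* any at most $k$ members of $H$ have a common point;
* no set containing at most $p$ points from each line $R_i$ pierces $H$.

The question is the case $p=1$, and you may put $p=1$ throughout. The next statement says how the failure depends on $t$.

**Theorem 4.** For each $k\ge1$ there is a finite number $\tau(k)$ such that every finite $k$-wise intersecting family of $t$-intervals is weakly intersecting if and only if $t<\tau(k)$. Moreover $2^k-1\le\tau(k)<\infty$, and $\tau(2)=3$.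

In particular, for each $k\ge 1$ there is a counterexample for all sufficiently large $t$. The proof of Theorem 3 uses no outside results. The lower bound and the value $\tau(2)$ in Theorem 4 use the quoted results.

One remark shows what a counterexample has to look like. Suppose $k\ge2$ and some member of $H$ consists of a single point on each line. Every member of $H$ meets it, so those $t$ points pierce $H$. Similarly, if on each line any two of the intervals are equal or disjoint, pick one point in each of the $t$ intervals of a fixed member $S$; any other member meets $S$ on some line, hence has the same interval there and contains the chosen point. So the intervals must be long, and they must overlap without coinciding.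

## 3. One set against each piercing set

We build $H$ by answering each potential piercing set $X$ with one $t$-interval that misses it. To have only finitely many answers, we round $X$.

Let $n\ge 2$ with $n>p$, let $Q=\{0,1,\dots,n-1\}$, and let $A$ be the set of all subsets of $Q$ of size at most $p$ (including $\emptyset$). Index the lines by a finite set $\Omega$, so $t=|\Omega|$, and identify each line $R_\omega$ with $\mathbb R$. Cut $\mathbb R$ into $n$ *cells*: cell $0$ is $(-\infty,1)$, cell $u$ is $[u,u+1)$ for $1\le u\le n-2$, and cell $n-1$ is $[n-1,\infty)$. A set $X$ with at most $p$ points on each line has a *trace* $y:\Omega\to A$, where $y(\omega)$ is the set of indices of the cells of $R_\omega$ that contain a point of $X$.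

Now let $y:\Omega\to A$ be any function. Suppose that for each $\omega$ we have chosen an element $c=c(y,\omega)\in Q\setminus y(\omega)$. Define a $t$-interval $S_y$ by $S_y\cap R_\omega=[\mathrm{lo},\mathrm{hi}]$, where, with $Y=y(\omega)$,

* $\mathrm{lo}=\max\{u\in Y:u<c\}+1$, or $\mathrm{lo}=0$ if there is no such $u$;
* $\mathrm{hi}=\min\{u\in Y:u>c\}-\tfrac12$, or $\mathrm{hi}=n$ if there is no such $u$.

Since $c$ and the elements of $Y$ are integers, $\mathrm{lo}\le c\le\mathrm{hi}$. So this is a non-empty bounded closed interval. It fills the gap of $Y$ that contains $c$. For example, if $n=9$ and $Y=\{4\}$, then $S_y\cap R_\omega$ is $[0,3.5]$ when $c<4$ and $[5,9]$ when $c>4$.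

**Lemma 5.** Whatever the choices $c(y,\omega)\in Q\setminus y(\omega)$, no set with at most $p$ points on each line pierces $H=\{S_y:y\in A^\Omega\}$.

*Proof.* Let $X$ have at most $p$ points on each line and let $y$ be its trace; then $|y(\omega)|\le p$, so $y\in A^\Omega$ and $S_y\in H$. We show $S_y\cap X=\emptyset$. Let $x\in X\cap R_\omega$ lie in cell $u$. Then $u\in Y=y(\omega)$, so $u\neq c$.

* If $u<c$, then $u\le n-2$, so cell $u$ lies below $u+1$, and $x<u+1\le\mathrm{lo}$.
* If $u>c$, then $u\ge1$, so cell $u$ starts at $u$, and $x\ge u>u-\tfrac12\ge\mathrm{hi}$.

In both cases $x\notin S_y$. $\square$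

So half of Theorem 3 holds for free. All the freedom is in the index set $\Omega$ and in the choice of gaps, and we must use it to make any $k$ of the sets $S_y$ meet.

## 4. Letting a coordinate of the line choose the gap

Let $\Omega=Q^V$ for a finite set $V$. Each line $\omega$ now carries many "suggestions" $\omega_v\in Q$, one for each $v\in V$. For each function $y$ we choose one vertex $a(y)\in V$ and follow its suggestion when we can:
$$c(y,\omega)=\omega_{a(y)}\ \text{ if }\omega_{a(y)}\notin y(\omega),\qquad\text{otherwise } c(y,\omega)\text{ is any element of }Q\setminus y(\omega).\tag{1}$$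
The second choice is possible because $n>p$. The use of rule (1) is the following fact.

**Lemma 6.** If $J\subseteq Q$ is a set of consecutive integers with $\omega_{a(y)}\in J$ and $J\cap y(\omega)=\emptyset$, then $J\subseteq S_y\cap R_\omega$.

*Proof.* Since $\omega_{a(y)}\in J$ is not in $Y=y(\omega)$, we have $c=\omega_{a(y)}\in J$. The set $J$ consists of consecutive integers, contains $c$ and misses $Y$. So every $u\in Y$ with $u<c$ is smaller than all elements of $J$, and every $u\in Y$ with $u>c$ is larger than all elements of $J$. Hence $\mathrm{lo}\le\min J$ and $\max J\le\mathrm{hi}$. $\square$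

**The same vertex for every function.** The first thing to try is one fixed $a(y)=a$. If $\omega_a$ lies in none of $y^1(\omega),\dots,y^k(\omega)$, then $\omega_a$ is a common point of all $S_{y^l}$. This fails already for $k=2$, $p=1$. Let $y^1(\omega)=\{\omega_a\}$. By the second part of (1), $S_{y^1}\cap R_\omega$ is one of the two sides of $\omega_a$. If it is the left side $[0,\omega_a-\frac12]$, then $\omega_a\ge1$, and we put $y^2(\omega)=\{\omega_a-1\}$; then $c(y^2,\omega)=\omega_a$ and $S_{y^2}\cap R_\omega=[\omega_a,n]$. If it is the right side $[\omega_a+1,n]$, then $\omega_a\le n-2$, and we put $y^2(\omega)=\{\omega_a+1\}$; then $S_{y^2}\cap R_\omega=[0,\omega_a+\frac12]$. In both cases $S_{y^1}$ and $S_{y^2}$ are disjoint on $R_\omega$. This happens on every line, so $S_{y^1}\cap S_{y^2}=\emptyset$.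

The trouble is that $y^1$ *reads* the coordinate $\omega_a$. We want $a(y)$ to be a coordinate that $y$ does not read.

**Functions of few coordinates, $k=2$.** Suppose for the moment that we only had to deal with functions $y$ that depend on the coordinates in a small set $B(y)\subseteq V$ and on nothing else. We could choose $a(y)\notin B(y)$. Is that enough for two functions $y^1,y^2$, with $B_l=B(y^l)$ and $a_l=a(y^l)$? Consider $y^1(\omega)=\{\omega_{a_2}\}$ and $y^2(\omega)=\{\omega_{a_1}\}$. If we look for a common point at $z=\omega_{a_2}$, then $z\in y^1(\omega)$, so $z\notin S_{y^1}$; if we look at $z=\omega_{a_1}$, then $z\notin S_{y^2}$. I do not claim that the two sets are disjoint; but the search for a common point at a suggested value has broken down, because each function reads the other's suggestion.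

So suppose this does not happen: besides $a_l\notin B_l$, not both $a_1\in B_2$ and $a_2\in B_1$. Exchanging the names if necessary, $a_2\notin B_1$. Then the two sets do meet, if $Q$ has two digits. Let $q=2p+1$, $n=q^2$, and write the elements of $Q$ with two digits in base $q$. Choose $\omega\in\Omega$ uniformly at random, so that all $\omega_v$ are independent and uniform on $Q$.

* If $a_1=a_2=e$, then neither function reads $z=\omega_e$. Each $y^l(\omega)$ contains $z$ with probability at most $p/n$, and $2p/n<1$. So for some $\omega$ neither contains $z$, and by Lemma 6 with $J=\{z\}$ the point $z$ is common.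
* If $a_1\neq a_2$, let $z=\omega_{a_2}$, and condition on the event $\mathcal W$ that $\omega_{a_1}$ and $z$ have the same first digit. Let $J_1$ be the set of the $q$ elements of $Q$ with the same first digit as $z$. The function $y^1$ reads neither $\omega_{a_1}$ nor $\omega_{a_2}$, and given $\mathcal W$ the first digit of $z$ is still uniform and independent of $y^1(\omega)$. The set $y^1(\omega)$ meets at most $p$ of the $q$ possible sets $J_1$. So it meets $J_1$ with conditional probability at most $p/q$. The function $y^2$ may read $\omega_{a_1}$, hence the first digit of $z$, but it knows nothing about the second digit. So $z\in y^2(\omega)$ with conditional probability at most $p/q$. Since $2p/q<1$, some $\omega\in\mathcal W$ avoids both events. Then Lemma 6 with $J=J_1$ for $y^1$ and $J=\{z\}$ for $y^2$ shows that $z\in S_{y^1}\cap S_{y^2}$.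

The two digits are two scales. The function that reads less must leave free a whole block around $z$; the one that reads more must only leave free $z$ itself.

This tells us what is needed for general $k$. The first need is a choice of the vertices $a(y)$ such that among any $k$ of them "reading" never goes around in a circle. The second is a meaning of "reads" for functions $y$ that depend on all coordinates. The two needs are independent, and the next two sections meet them in turn.

## 5. A digraph with common out-neighbors and no short cycles

We put a digraph on $V$ and always choose $a(y)$ with $b\to a(y)$ for all $b\in B(y)$. Then "$b$ is read by a function with vertex $a$" implies $b\to a$, and we want no directed cycles of length at most $k$. A finite digraph in which every vertex has an out-neighbor contains some directed cycle (keep following edges), so only short cycles can be excluded.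

Small examples: the directed cycle of length $k+1$ has no closed walk of length between $1$ and $k$, and every single vertex has an out-neighbor. For $k=2$ and sets $B$ of size $2$, take $V=\mathbb Z/7$ and $b\to a$ if $a-b\in\{1,2,4\}$. Here $-\{1,2,4\}=\{6,5,3\}$, so there are no loops and no $2$-cycles. The six differences of distinct elements of $\{1,2,4\}$ are $1,2,3,4,5,6$, each once; so for $b\ne b'$ we can write $b'-b=s-s'$ with $s,s'\in\{1,2,4\}$, and $a=b+s=b'+s'$ is a common out-neighbor.

In general we make a vertex out of a table that records labels of its ancestors: its own label, the labels of its in-neighbors number $1,\dots,C$, the labels of their in-neighbors, and so on to depth $k$. A vertex is allowed only if its own label differs from all the recorded ones.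

**Lemma 7.** For all $k,C\ge1$ there is a finite non-empty digraph $D$ on a vertex set $V$ such that

* (i) $D$ has no closed directed walk of length $j$ for $1\le j\le k$ (so no loops and no directed cycles of length at most $k$);
* (ii) for every $B\subseteq V$ with $|B|\le C$ there is $a\in V$ with $b\to a$ for all $b\in B$.

*Proof.* Let $W$ be the set of words of length at most $k$ over the alphabet $\{1,\dots,C\}$, including the empty word $\emptyset$, and let $K=|W|\ge2$. Let $V$ be the set of all maps $a:W\to\{1,\dots,K\}$ with $a(\emptyset)\ne a(w)$ for all $w\neq\emptyset$. Then $V\ne\emptyset$: for instance send $\emptyset$ to $1$ and every other word to $2$. Put $b\to a$ if there is a letter $\iota$ such that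
$$a(\iota w)=b(w)\quad\text{for all words } w \text{ of length at most } k-1.\tag{2}$$

**Step 1: common out-neighbors.** We prove (ii). If $B=\emptyset$, any $a\in V$ will do. Otherwise list $B$ as $b_1,\dots,b_C$, with repetitions if $|B|<C$. Every non-empty word in $W$ is $\iota w$ for exactly one letter $\iota$ and one word $w$ of length at most $k-1$, so we may define $a(\iota w)=b_\iota(w)$. This uses at most $K-1$ labels, because there are $K-1$ non-empty words. Let $a(\emptyset)$ be a label in $\{1,\dots,K\}$ that is not used. Then $a\in V$, and $b_\iota\to a$ by (2) for every $\iota$.

**Step 2: no short closed walks.** We prove (i). Suppose $v_0\to v_1\to\dots\to v_j=v_0$ with $1\le j\le k$, where $v_{i-1}\to v_i$ via the letter $\iota_i$. Apply (2) along the walk from its end, each time removing the first letter; the words that remain have length at most $j-1\le k-1$: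
$$v_j(\iota_j\iota_{j-1}\cdots\iota_1)=v_{j-1}(\iota_{j-1}\cdots\iota_1)=\dots=v_1(\iota_1)=v_0(\emptyset)=v_j(\emptyset).$$
So $v_j$ has the same label at $\emptyset$ and at a non-empty word, which contradicts $v_j\in V$. $\square$

## 6. The coordinates that a function reads

A function $y:\Omega\to A$ may depend on every coordinate and still reveal nothing to someone who sees only a few of them. For example, let $y(\omega)=\{\sum_{v\in V}\omega_v \bmod n\}$. If we fix the coordinates in any $B\neq V$, then $y$ is still uniform on the $n$ one-element sets. In our argument only the $k$ vertices $a(y^1),\dots,a(y^k)$ will matter beyond $B(y)$. So it will be enough if the conditional distribution of $y$, given the coordinates in $B(y)$, hardly changes when at most $k$ further coordinates are revealed. An energy argument provides such a set.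

View $\Omega=Q^V$ as a probability space with the uniform measure, with probability $P$ and expectation $\mathbb E$. For $B\subseteq V$ and $U\in A$ put
$$\pi^B_U=P\big(y=U\mid(\omega_b)_{b\in B}\big),\qquad \mathcal E(B)=\sum_{U\in A}\mathbb E\big[(\pi^B_U)^2\big].$$
Concretely, $\pi^B_U(\omega)$ is the proportion of those $\omega'\in\Omega$ that agree with $\omega$ on $B$ for which $y(\omega')=U$. Since $0\le \pi^B_U\le1$ and $\sum_U\pi^B_U=1$, we have $0\le\mathcal E(B)\le1$.

In the example above, $\mathcal E(B)=n\cdot n^{-2}=1/n$ for every $B\ne V$, and $\mathcal E(V)=1$. For $y(\omega)=\{\omega_v\}$ we have $\mathcal E(\emptyset)=1/n$ and $\mathcal E(\{v\})=1$.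

**Lemma 8.** Let $\eta>0$ and $N=|A|$. For every $y:\Omega\to A$ there is a set $B(y)\subseteq V$ with $|B(y)|\le k/\eta$ such that for every $T\subseteq V$ with $|T|\le k$, writing $B=B(y)$ and $B'=B\cup T$,
$$\mathbb E\sum_{U\in A}\big|\pi^{B'}_U-\pi^B_U\big|\le\sqrt{N\eta}.\tag{3}$$

*Proof.* **Step 1: finding $B(y)$.** Start with $B=\emptyset$. As long as there is $B'\supseteq B$ with $|B'\setminus B|\le k$ and $\mathcal E(B')>\mathcal E(B)+\eta$, replace $B$ by such a $B'$. After $m\ge 1$ replacements, $m\eta<\mathcal E(B)\le1$. So there are fewer than $1/\eta$ replacements, and the process ends with a set $B=B(y)$ of size at most $k/\eta$.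

**Step 2: from energy to squared distance.** Let $|T|\le k$ and $B'=B\cup T$. Since the process has stopped, $\mathcal E(B')\le\mathcal E(B)+\eta$. Averaging $\pi^{B'}_U$ over the coordinates outside $B$ gives $\pi^B_U$; that is, $\pi^B_U=\mathbb E[\pi^{B'}_U\mid(\omega_b)_{b\in B}]$. As $\pi_U^B$ depends only on the coordinates in $B$, this gives $\mathbb E[\pi^{B'}_U\pi^B_U]=\mathbb E[(\pi^B_U)^2]$. Expanding the square,
$$\sum_U\mathbb E\big[(\pi^{B'}_U-\pi^B_U)^2\big]=\sum_U\Big(\mathbb E\big[(\pi^{B'}_U)^2\big]-\mathbb E\big[(\pi^B_U)^2\big]\Big)=\mathcal E(B')-\mathcal E(B)\le\eta.$$

**Step 3: from squared distance to distance.** By the Cauchy–Schwarz inequality, for the sum over the $N$ elements $U$ together with the expectation,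
$$\mathbb E\sum_U\big|\pi^{B'}_U-\pi^B_U\big|\le\Big(N\cdot\mathbb E\sum_U\big(\pi^{B'}_U-\pi^B_U\big)^2\Big)^{1/2}\le\sqrt{N\eta}.\qquad\square$$

## 7. The family $H$

Fix $k,p\ge1$. The base must beat a union bound over $k$ functions with $p$ points each, there must be one digit for each of up to $k$ scales, and $\eta$ must be small compared with the probability of the event that we shall condition on. Put
$$q=kp+1,\qquad n=q^k,\qquad Q=\{0,\dots,n-1\},\qquad N=|A|,\qquad \eta=\frac{q^{-(k^2-k+4)}}{N},\qquad C=\frac k\eta,$$
where, as before, $A$ is the set of subsets of $Q$ of size at most $p$. Note that $C=kNq^{k^2-k+4}$ is a positive integer, and $n\ge q>p$, $n\ge2$. Everything is now chosen in this order: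

* $D$ is the digraph on $V$ given by Lemma 7 for these $k$ and $C$.
* $\Omega=Q^V$ indexes the lines, so $t=|\Omega|=n^{|V|}$.
* For each $y\in A^\Omega$, the set $B(y)$ is given by Lemma 8, so $|B(y)|\le C$.
* For each $y$, the vertex $a(y)\in V$ is one with $b\to a(y)$ for all $b\in B(y)$; it exists by Lemma 7(ii).
* $S_y$ is the $t$-interval of Section 3, with $c(y,\omega)$ chosen by rule (1), and $H=\{S_y:y\in A^\Omega\}$.

The numbers $q,n,N,\eta,C$ do not depend on $V$, so there is no circularity. The family $H$ is finite, and by Lemma 5 no set with at most $p$ points on each line pierces it. It remains to show that $H$ is $k$-wise intersecting.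

Elements of $Q$ are written with $k$ digits in base $q$, most significant first. For a digit word $\lambda$ of length at most $k$ let $\mathrm{cyl}(\lambda)\subseteq Q$ be the set of elements whose expansion starts with $\lambda$. It is a set of consecutive integers. For example, for $k=2$, $p=1$ we have $q=3$, $n=9$, and $\mathrm{cyl}(1)=\{3,4,5\}$, $\mathrm{cyl}(12)=\{5\}$.

## 8. Any $k$ members of $H$ meet

Let $y^1,\dots,y^k\in A^\Omega$, not necessarily distinct. Put $B_l=B(y^l)$, $a_l=a(y^l)$, $T=\{a_1,\dots,a_k\}$ and $s=|T|\le k$. We look for an $\omega$ such that all $S_{y^l}$ have a common point on $R_\omega$.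

**Step 1: ordering the vertices by what is read.** We order $T$ so that a function reads only earlier vertices of $T$ than its own. A directed cycle of $D$ inside $T$ would have length at most $s\le k$. By Lemma 7(i) there is none, nor a loop, so the induced digraph $D[T]$ is acyclic, and we can write $T=\{e_1,\dots,e_s\}$ so that every edge $e_i\to e_j$ has $i<j$. If $a_l=e_r$ and $b\in B_l\cap T$, then $b\to a_l=e_r$, so $b\in\{e_1,\dots,e_{r-1}\}$. Thus
$$a_l=e_r\ \Longrightarrow\ B_l\cap\{e_r,e_{r+1},\dots,e_s\}=\emptyset.\tag{4}$$

**Step 2: nested blocks around a target.** We fix where the common point should be, with one scale for each vertex of $T$. Choose $\omega\in\Omega$ uniformly at random and let $z=\omega_{e_s}$. For $1\le r\le s$ let $J_r$ be the set of elements of $Q$ with the same first $r$ digits as $z$; it consists of consecutive integers. Let $\mathcal W$ be the event that for every $1\le j<s$ the first $j$ digits of $\omega_{e_j}$ and of $z$ agree. Given $z$, the values $\omega_{e_j}$ with $j<s$ are independent and uniform, so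
$$P(\mathcal W)=\prod_{j=1}^{s-1}q^{-j}=q^{-s(s-1)/2}\ge q^{-k(k-1)/2}.\tag{5}$$
On $\mathcal W$ we have $\omega_{e_r}\in J_r$ and $z\in J_r$ for all $r\le s$; for $r=s$ this holds because $\omega_{e_s}=z$.

**Step 3: what has to be avoided.** We list the events that could spoil $z$. For each $l$, let $r$ be the index with $a_l=e_r$, and put
$$\mathcal D_l=\mathcal W\cap\{y^l(\omega)\cap J_r\neq\emptyset\}.$$
Suppose some $\omega\in\mathcal W$ lies in no $\mathcal D_l$. Then for each $l$, with $a_l=e_r$, the set $J_r$ contains $\omega_{a_l}$ and misses $y^l(\omega)$. Lemma 6 with $J=J_r$ gives $z\in J_r\subseteq S_{y^l}\cap R_\omega$. This holds for every $l$, so $S_{y^1},\dots,S_{y^k}$ have a common point. Hence it suffices to show $P(\mathcal W\setminus\bigcup_l\mathcal D_l)>0$, and for this we need the following bound.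

**Claim 9.** $P(\mathcal D_l)\le\frac pq\,P(\mathcal W)+\sqrt{N\eta}$ for each $l$.

The proof takes the next three steps. Fix $l$, let $a_l=e_r$, $y=y^l$, $B=B_l$, $B'=B\cup T$, and write $\pi_U=\pi^B_U$, $\pi'_U=\pi^{B'}_U$.

**Step 4: forgetting that $y$ may see $T$.** We replace the distribution of $y$ given $B\cup T$ by its distribution given $B$. The event $\mathcal W$ and the set $J_r$ depend only on the coordinates in $T\subseteq B'$. Therefore, for each fixed $U$, we have $\mathbb E[1_{\mathcal W}1_{\{U\cap J_r\ne\emptyset\}}1_{\{y=U\}}]=\mathbb E[1_{\mathcal W}1_{\{U\cap J_r\neq\emptyset\}}\pi'_U]$. Summing over $U$ and using (3), which applies because $|T|\le k$,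
$$P(\mathcal D_l)=\mathbb E\Big[1_{\mathcal W}\sum_{U:\,U\cap J_r\ne\emptyset}\pi'_U\Big]\le\mathbb E\Big[1_{\mathcal W}\sum_{U:\,U\cap J_r\neq\emptyset}\pi_U\Big]+\sqrt{N\eta}.\tag{6}$$

**Step 5: what is known before the $r$-th digit.** We isolate the information that $\pi_U$ can use. Let $\mathcal G$ be the $\sigma$-field generated by all $\omega_v$ with $v\notin\{e_r,\dots,e_s\}$ together with the word $\lambda$ formed by the first $r-1$ digits of $z=\omega_{e_s}$. By (4), $B$ is disjoint from $\{e_r,\dots,e_s\}$, so every $\pi_U$ is $\mathcal G$-measurable. Write $\mathcal W=\mathcal W_1\cap\mathcal W_2$, where $\mathcal W_1$ collects the conditions with $j<r$ and $\mathcal W_2$ those with $r\le j<s$. The conditions in $\mathcal W_1$ involve only $\omega_{e_j}$ with $j<r$ and the first $r-1$ digits of $z$, so $\mathcal W_1\in\mathcal G$.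

Conditionally on $\mathcal G$, the remaining digits of $z$ are uniform, the $\omega_{e_j}$ with $r\le j<s$ are uniform on $Q$, and all of these are independent. Hence:

* the $r$-th digit $d$ of $z$ is uniform on $\{0,\dots,q-1\}$;
* given additionally all of $z$, the event $\mathcal W_2$ has probability $\rho=\prod_{j=r}^{s-1}q^{-j}$, whatever $z$ is (with $\rho=1$ if $r=s$).

In particular $P(\mathcal W\mid\mathcal G)=1_{\mathcal W_1}\rho$.

**Step 6: few blocks are hit.** We average over $d$. Since $J_r=\mathrm{cyl}(\lambda d)$, where $\lambda$ is $\mathcal G$-measurable, Step 5 gives
$$\mathbb E\Big[1_{\mathcal W}\sum_{U\cap J_r\ne\emptyset}\pi_U\,\Big|\,\mathcal G\Big]=1_{\mathcal W_1}\,\rho\,\frac1q\sum_{d=0}^{q-1}\ \sum_{U\cap\mathrm{cyl}(\lambda d)\neq\emptyset}\pi_U .$$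
In the double sum, $\pi_U$ is counted once for each $d$ such that $U$ meets $\mathrm{cyl}(\lambda d)$. The $q$ sets $\mathrm{cyl}(\lambda d)$ are disjoint, so $U$ meets at most $|U|\le p$ of them. Hence the right-hand side is at most
$$1_{\mathcal W_1}\,\rho\,\frac1q\sum_U|U|\,\pi_U\le\frac pq\,1_{\mathcal W_1}\rho=\frac pq\,P(\mathcal W\mid\mathcal G).$$
Taking expectations, the first term on the right of (6) is at most $\frac pq P(\mathcal W)$. This proves Claim 9.

**Step 7: the union bound.** We check that the parameters leave room. By Claim 9, by $1-kp/q=1/q$, and by (5),
$$P\Big(\mathcal W\setminus\bigcup_l\mathcal D_l\Big)\ge P(\mathcal W)\Big(1-\frac{kp}q\Big)-k\sqrt{N\eta}\ge q^{-k(k-1)/2-1}-k\sqrt{N\eta}.$$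
Since $k<q$,
$$k^2N\eta<q^2\cdot q^{-(k^2-k+4)}=q^{-k(k-1)-2}=\big(q^{-k(k-1)/2-1}\big)^2 .$$
So the difference is positive, a suitable $\omega$ exists, and by Step 3 the sets $S_{y^1},\dots,S_{y^k}$ have a common point. Together with Lemma 5 this proves Theorem 3. With $p=1$ it answers the question of Kaiser and Rabinovich in the negative for every $k\ge3$. $\blacksquare$

A check on the picture for $p=1$. Each $y(\omega)$ has at most one element, so $S_y\cap R_\omega$ is $[0,n]$, or $[0,u-\frac12]$, or $[u+1,n]$, and it contains $0$ or $n$. So the two points $0$ and $n$ of a *single* line pierce $H$, although no choice of one point from each of the $t$ lines does.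

## 9. The threshold $\tau(k)$

We now prove Theorem 4.

**Step 1: one more line does not help.** We show that a counterexample on $t$ lines gives one on $t+1$ lines. Let $H$ be a finite $k$-wise intersecting family of $t$-intervals that is not weakly intersecting. Add a line $R_{t+1}$, and replace each $S\in H$ by two sets $S\cup\{P_S\}$ and $S\cup\{P'_S\}$, where all $2|H|$ points $P_S,P'_S\in R_{t+1}$ are distinct. A single point is a non-empty bounded closed interval, so these are $(t+1)$-intervals. Any $k$ of them contain $k$ members of $H$, not necessarily distinct, so they have a common point on the first $t$ lines. Now take at most one point on each of $R_1,\dots,R_{t+1}$. The points on $R_1,\dots,R_t$ miss some $S\in H$. The point on $R_{t+1}$, if any, lies in at most one of the two copies of $S$, so the other copy is missed altogether. Hence the new family is $k$-wise intersecting and not weakly intersecting.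

**Step 2: the threshold exists and is finite.** By Step 1, the values of $t$ for which some counterexample exists are closed under $t\mapsto t+1$. By Theorem 3 with $p=1$ there is at least one such value. Let $\tau(k)$ be the least one. Then every finite $k$-wise intersecting family of $t$-intervals is weakly intersecting if and only if $t<\tau(k)$.

**Step 3: the lower bound and $k=2$.** By the quoted theorem of Kaiser and Rabinovich, there is no counterexample when $k\ge\lfloor\log_2(t+1)\rfloor+1$. This condition means $\log_2(t+1)<k$, that is, $t\le2^k-2$. Hence $\tau(k)\ge2^k-1$. For $k=2$ this says $\tau(2)\ge3$, which also follows from Lemma 1 and Proposition 2. The quoted existence of pairwise intersecting $3$-intervals that are not weakly intersecting gives $\tau(2)\le3$. So $\tau(2)=3$. $\blacksquare$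

**The same statement read in $t$.** Let $\kappa(t)$ be the least $k$ such that all finite $k$-wise intersecting families of $t$-intervals are weakly intersecting. Then $\kappa(t)\le\lfloor\log_2(t+1)\rfloor+1$ by Kaiser and Rabinovich. On the other hand, a family that is $k$-wise intersecting is $k'$-wise intersecting for every $k'\le k$, so $\kappa(t)>k$ whenever $t\ge\tau(k)$. Since every $\tau(k)$ is finite, $\kappa(t)\to\infty$: no fixed $k$ suffices for all $t$.

**An explicit bound.** The construction uses $t=n^{|V|}$ lines, and $V$ in Lemma 7 consists of maps from a $K$-element set to a $K$-element set. So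
$$\tau(k)\le n^{K^K},\qquad K=1+C+\dots+C^k,$$
with $n$ and $C$ as in Section 7 for $p=1$. The argument does not determine $\tau(k)$ exactly for $k\ge3$.
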